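# Regularity on the singular set does not control the obstacle problem just off it

## 1. Obstacle-type solutions and four notions attached to them

Let $\Omega\subset\mathbb R^n$ be a bounded domain, $g\ge 0$ a continuous function on $\Omega$, and $w\ge 0$ a solution of
$$\Delta w=g\,\chi_{\{w>0\}}\qquad\text{in }\Omega .$$
The Laplacian is locally bounded, so $w\in C^1(\Omega)$. At a point where $w=0$ the function has a minimum, so $\nabla w=0$ there. The set $\{w=0\}$ is the contact set and $\partial\{w>0\}\cap\Omega$ is the free boundary. A blow-up of $w$ at a free boundary point $x_0$ is a limit of $x\mapsto r^{-2}w(x_0+rx)$ along a sequence $r\to0$.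

**Definition 1 (scale-invariant norm).** For $f$ on $B_r(x_0)\cap\Omega$,
$$\|f\|^*_{C^1(B_r(x_0)\cap\Omega)}:=\|f\|_{L^\infty(B_r(x_0)\cap\Omega)}+r\,\|\nabla f\|_{L^\infty(B_r(x_0)\cap\Omega)} .$$

Example: $f(x)=|x-x_0|^2$ has norm $r^2+r\cdot 2r=3r^2$ when $B_r(x_0)\subset\Omega$. The weight $r$ makes the norm of $f$ on $B_r(x_0)$ equal to the norm of $y\mapsto f(x_0+ry)$ on $B_1$.

**Definition 2 (geometric approximation property).** The solution $w$ admits the geometric approximation property at $x_0\in\partial\{w>0\}\cap\Omega$ with order $2+\sigma$ if there is a constant $\lambda>0$ with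
$$\|w-U^r_{x_0}\|^*_{C^1(B_r(x_0)\cap\Omega)}\le\lambda\max\{r^3,\ g(x_0)^{1-\sigma}r^{2+\sigma}\}\qquad\forall r\in(0,\operatorname{dist}(x_0,\partial\Omega)), \tag{1}$$
where for each $r$, $U^r_{x_0}$ is a nonnegative global solution of $\Delta U^r_{x_0}=g(x_0)\chi_{\{U^r_{x_0}>0\}}$ in $\mathbb R^n$ with $U^r_{x_0}(x_0)=0$; it may depend on $r$. The solution $w$ verifies the property locally with order $2+\sigma$ uniformly in a set $N\Subset\Omega$ if there are $r_0\in(0,\operatorname{dist}(N,\partial\Omega))$ and $\lambda>0$ such that for every $x_0\in\partial\{w>0\}\cap N$ and every $r\in(0,r_0)$ there is such a $U^r_{x_0}$ with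
$$\|w-U^r_{x_0}\|^*_{C^1(B_r(x_0))}\le\lambda\max\{r^3,\ g(x_0)^{1-\sigma}r^{2+\sigma}\}.$$
So in the local version only small scales matter, and $\lambda,r_0$ do not depend on $x_0$.

Examples of global solutions with constant $1$. The half-space solution is $\frac12(x\cdot e)_+^2$. For a matrix $\mathcal A\ge0$ with $\operatorname{tr}\mathcal A=1$ the polynomial $\frac12\langle\mathcal Ax,x\rangle$ qualifies, because its zero set is null and the equation holds almost everywhere. In $\mathbb R^3$, for $a>0$,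
$$U_a(x)=\frac{|x|^2}{6}-\frac{a^2}{2}+\frac{a^3}{3|x|}\ \ (|x|\ge a),\qquad U_a=0\ \ (|x|\le a),$$
is one as well: the radial derivative is $(|x|^3-a^3)/(3|x|^2)$, which vanishes at $|x|=a$ and is positive beyond, $U_a=a^2(\frac16-\frac12+\frac13)=0$ on $|x|=a$, and $\Delta U_a=1$ outside. Its contact set is a ball, and $U_a\to|x|^2/6$ as $a\to0$. The zero function is also a global solution.

Example of the property: let $g=1+x_1$ and $w=(\frac12x_1^2+\frac16x_1^3)\chi_{\{x_1>0\}}$ in a small ball around $0$. At $x_0$ with $x_{0,1}=0$ take $U=\frac12(x_1)_+^2$. Then $|w-U|\le\frac16r^3$ and $r|\nabla(w-U)|\le\frac12r^3$ on $B_r(x_0)$.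

**Definition 3 (singular part).** The singular part $\Sigma$ of $\partial\{w>0\}\cap\Omega$ is the set of free boundary points at which the blow-ups of $w$ are homogeneous quadratic polynomials. Equivalently, it is the set of free boundary points where $\{w=0\}$ has Lebesgue density zero.

Example, with $g=1$: for $w=\frac12x_1^2$ the whole free boundary $\{x_1=0\}$ is singular; for $w=\frac12(x_1)_+^2$ the contact set has density $\frac12$ at each free boundary point and $\Sigma=\emptyset$.

**Definition 4 (pointwise regularity).** For $E\subset\Omega$, $w\in C^{2,\bar\sigma}(E)$ means that there are $C,\rho_0>0$ such that for every $x_0\in E$ there is a polynomial $p_{x_0}$ of degree at most $2$ with $|w(x)-p_{x_0}(x)|\le C|x-x_0|^{2+\bar\sigma}$ for all $x\in B_{\rho_0}(x_0)\cap\Omega$.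

Example: for $\alpha\in(0,1)$ the function $|x|^{2+\alpha}$ belongs to $C^{2,\bar\sigma}(\{0\})$ exactly when $\bar\sigma\le\alpha$. If $\bar\sigma\le\alpha$ take $p_0=0$. If $\bar\sigma>\alpha$, the inequality forces $p_0=O(|x|^{2+\alpha})$, hence $p_0=0$, and then $|x|^{2+\alpha}\le C|x|^{2+\bar\sigma}$ is false near $0$. The definition looks at all $x$ near $x_0$, but only for base points $x_0\in E$.

## 2. Textbook facts for right-hand side $1$

The following facts concern nonnegative solutions of $\Delta u=\chi_{\{u>0\}}$. They can be found in Caffarelli, *The obstacle problem revisited* (J. Fourier Anal. Appl. 1998), Monneau (J. Geom. Anal. 2003) and Petrosyan–Shahgholian–Uraltseva, *Regularity of Free Boundaries in Obstacle-Type Problems* (2012).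

* (F1) If $u$ is a solution in $B_{2R}(x_0)$, then $\|D^2u\|_{L^\infty(B_R(x_0))}\le C(n)(1+R^{-2}\sup_{B_{2R}(x_0)}u)$.
* (F2) Nondegeneracy: if $y\in\overline{\{u>0\}}$ and $\overline{B_\rho(y)}$ lies in the domain, then $\sup_{\partial B_\rho(y)}u\ge\rho^2/(2n)$.
* (F3) A free boundary point is either regular (blow-ups $\frac12(x\cdot e)_+^2$) or singular (blow-ups are nonnegative homogeneous quadratic polynomials; contact set of density $0$). At a singular point $x_0$ there is a unique blow-up $p$, and $u(x_0+x)=p(x)+o(|x|^2)$.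
* (F4) Monneau: if $0$ is a singular point of $u$ in $B_1$ and $p\ge0$ is a $2$-homogeneous polynomial with $\Delta p=1$, then $r\mapsto r^{-n-3}\int_{\partial B_r}(u-p)^2$ is nondecreasing on $(0,1)$.
* (F5) Nonnegative global solutions with bounded second derivatives are convex.

From here on, "global solution" without further specification means a nonnegative global solution of $\Delta U=\chi_{\{U>0\}}$ in $\mathbb R^n$.

**Lemma 1.** Let $U$ be a global solution with $U(x_0)=0$. Then $\sup_{B_R(x_0)}U\le C(n)R^2$ for all $R$, $|D^2U|\le C(n)$, and $U$ is convex. If $U_i$ are global solutions with $U_i(x_i)=0$ and $x_i\to x$, then a subsequence converges in $C^1_{loc}$ to a global solution $U$ with $U(x)=0$.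

*Proof.* Since $0\le\Delta U\le1$ and $U\ge0$, Harnack's inequality gives $\sup_{B_R(x_0)}U\le C(\inf_{B_R(x_0)}U+R^2)\le C(n)R^2$. Inserting this into (F1) on larger and larger balls gives $|D^2U|\le C(n)$, and then (F5) gives convexity. For the second part, $U_i(x_i)=0$, $\nabla U_i(x_i)=0$ and the uniform bound on $D^2U_i$ allow Arzelà–Ascoli in $C^1_{loc}$. The limit $U$ is nonnegative, $C^{1,1}$, and $U(x)=0$. On a compact subset of the open set $\{U>0\}$ we have $U_i>0$ for large $i$, so $\Delta U=1$ on $\{U>0\}$. On $\{U=0\}$ we have $\nabla U=0$, so $D^2U=0$ almost everywhere there. $\square$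

## 3. From regularity at singular points to approximation at nearby points

At a point of $\Sigma$ where $w$ is $C^{2,\bar\sigma}$ in the sense of Definition 4, $w$ is within $Cr^{2+\bar\sigma}$ of a quadratic polynomial, which is a global solution. Does this information, given only at the singular points, produce good global solutions at all free boundary points nearby? The following statement, to be proved or disproved, is taken from Alessio Figalli, Sunghan Kim, and Henrik Shahgholian, "Constraint maps with free boundaries: the obstacle case", arXiv:2302.07970 (2023).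

**Conjecture.** Let $w\ge0$ be a solution to $\Delta w=g\chi_{\{w>0\}}$ in a bounded domain $\Omega\subset\mathbb R^n$, $n\ge2$, for some positive Lipschitz function $g$ in $\Omega$, and let $\Sigma$ be the singular part of $\partial\{w>0\}\cap\Omega$. Assume there are a neighborhood $N\Subset\Omega$ and $\bar\sigma\in(0,1)$ such that $w\in C^{2,\bar\sigma}(\Sigma\cap\overline N)$. Then $w$ verifies the geometric approximation property locally with order $2+\sigma$ uniformly in $N$, where $\sigma=\sigma(n,\bar\sigma)>0$.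

The conjecture is false. For every $n\ge3$ there is a counterexample with $g\in C^\infty$, and it defeats every $\sigma>0$ and every $\bar\sigma\in(0,1)$. Since the statement is asserted for all $n\ge2$, this disproves it as stated. The case $n=2$ taken alone is not decided here. To state the result put
$$\omega_A(r)=\exp\!\big(-A\sqrt{\log(1/r)}\big),\qquad 0<r<1 .$$
This function is increasing in $r$. For all $\lambda,\sigma>0$ we have $\lambda r^\sigma\le\omega_A(r)$ for small $r$: with $\ell=\log(1/r)$ this says $\log\lambda-\sigma\ell\le-A\sqrt\ell$, which is true for large $\ell$.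

**Theorem 1.** Let $n\ge3$. There are a universal constant $A$, a bounded domain $\Omega\subset\mathbb R^n$ containing $0$, a function $g\in C^\infty(\overline\Omega)$ with $\frac12\le g\le\frac32$, and a solution $w\ge0$ of $\Delta w=g\chi_{\{w>0\}}$ in $\Omega$ such that:

1. $\Sigma=\Omega\cap(\{0\}\times\mathbb R^{n-3})$ (so $\Sigma=\{0\}$ if $n=3$). With $p(x)=\frac14(x_1^2+x_2^2)$, for every $M$ we have $|w(x)-p(x-x_0)|\le C_M|x-x_0|^M$ for all $x_0\in\Sigma$, $x\in\Omega$. In particular $w\in C^{2,\bar\sigma}(\Sigma\cap\overline N)$ for every $\bar\sigma\in(0,1)$ and every $N\Subset\Omega$.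
2. There are free boundary points $x_k\to0$ and radii $\varrho_k\to0$ with $g(x_k)=1$ such that every nonnegative global solution $U$ of $\Delta U=\chi_{\{U>0\}}$ in $\mathbb R^n$ with $U(x_k)=0$ satisfies
$$\|w-U\|_{L^\infty(B_{\varrho_k}(x_k))}>\varrho_k^2\,\omega_A(\varrho_k).$$

*Theorem 1 disproves the conjecture.* Let $N\Subset\Omega$ be a neighborhood of $0$, let $\lambda,r_0,\sigma>0$, and put $\sigma'=\min\{\sigma,1\}$. Since $g(x_k)=1$, for large $k$ we have $x_k\in N$, $\varrho_k<r_0$ and
$$\lambda\max\{\varrho_k^3,\varrho_k^{2+\sigma}\}\le\lambda\varrho_k^{2+\sigma'}\le\varrho_k^2\,\omega_A(\varrho_k).$$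
The norm of Definition 1 dominates the sup norm, so the required inequality fails at $(x_k,\varrho_k)$. $\square$

Part of the conjecture survives, for all $n\ge2$.

**Theorem 2.** Let $n\ge2$ and let $w,g,N,\bar\sigma$ be as in the conjecture. Let $d(x_0)=\operatorname{dist}(x_0,\Sigma\cap\overline N)$ ($=\infty$ if $\Sigma\cap\overline N=\emptyset$), $0\le\kappa<\bar\sigma/2$, $\beta=\frac{\bar\sigma/2-\kappa}{1+\kappa}$, $\sigma=\beta/2$. Then there are $\lambda,r_0>0$ such that for every $x_0\in\partial\{w>0\}\cap N$ and every $r<r_0$ with $r\ge d(x_0)^{1+\kappa}$, the inequality of the geometric approximation property with order $2+\sigma$ holds, and $U^r_{x_0}$ can be taken to be a quadratic polynomial.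

In particular (take $\kappa=0$) the property holds uniformly at points of $\Sigma\cap N$, and any failure occurs at scales $r<d(x_0)^{1+\kappa}$. Such failures do occur for $n\ge3$, by Theorem 1.

## 4. One-dimensional and exact solutions by hand

If $w$ is the restriction of a global solution, as for $\frac12(x_1)_+^2$, $\frac12\langle\mathcal Ax,x\rangle$ or the radial $U_a$, then $U=w$ gives error $0$ at every point and every scale. In the last example no polynomial vanishing at $x_0$, $|x_0|=a$, could serve at scales near $a$ independently of $a$, but global solutions with a ball as contact set are allowed as competitors.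

Now let $w(x)=v(x_1)$ and $g=g(x_1)$ with Lipschitz constant $\Lambda$, on a product of an interval with a cube. Then $v''=g\chi_{\{v>0\}}\ge0$, so $v$ is convex and $\{v=0\}$ is an interval $[a,b]$, possibly a point or reaching an end of the domain. Let $x_0$ have first coordinate $b$ and $v>0$ to the right of $b$. Take
$$U(x)=\tfrac12g(b)\big[(x_1-b)_+^2+(a-x_1)_+^2\big],$$
dropping the second term if $\{v=0\}$ reaches the left end. This is a global solution with constant $g(b)$ and $U(x_0)=0$. For $t>b$, $t-b\le r$, integrating twice from $b$ gives $|v(t)-\frac12g(b)(t-b)^2|\le\int_b^t(t-s)\Lambda(s-b)\,ds\le\Lambda r^3/6$. For $t<a$ with $|t-b|\le r$, integrating from $a$ and using $|g(s)-g(b)|\le\Lambda r$ gives error at most $\Lambda r\cdot\frac12r^2$. The derivatives differ by at most $\Lambda r^2$. So the norm is at most $\frac32\Lambda r^3$. The property holds at every free boundary point, however thin the contact interval is, because slabs are contact sets of global solutions. A counterexample therefore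 needs a thin contact set that is not close to that of a global solution, and by (F5) the latter is convex.

## 5. Moving the polynomial from $\Sigma$ to $x_0$, and the scale where this stops

The sensible first approach is to take a singular point $y_0$ near $x_0$ and translate its polynomial so that it vanishes at $x_0$. It proves Theorem 2.

*Proof of Theorem 2.* Constants $C$ depend on $w,g,N,\bar\sigma,\kappa,n$. Let $2r_0<\operatorname{dist}(N,\partial\Omega)$, $r_0\le1$, with $r_0$ small. Fix $x_0,r$ as in the statement.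

**Step 1.** *Purpose: choose the competitor.* Since $d(x_0)\le r^{1/(1+\kappa)}$, there is $y_0\in\Sigma\cap\overline N$ with $d:=|x_0-y_0|\le2r^{1/(1+\kappa)}$. Let $e=x_0-y_0$ and let $p$ be the polynomial of Definition 4 at $y_0$. Since $w(y_0)=0$ and $\nabla w(y_0)=0$, $p$ has no constant or linear part at $y_0$, so $p(x)=\frac12\langle\mathcal A(x-y_0),x-y_0\rangle$, and the rescalings $r^{-2}w(y_0+r\,\cdot)$ converge to $\frac12\langle\mathcal Ax,x\rangle$. This limit is nonnegative, so $\mathcal A\ge0$. The contact set has density $0$ at $y_0$, so the Laplacians of the rescalings converge to $g(y_0)$ in $L^1_{loc}$, and $\operatorname{tr}\mathcal A=g(y_0)$. Set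
$$U(x)=\frac{g(x_0)}{g(y_0)}\cdot\tfrac12\langle\mathcal A(x-x_0),x-x_0\rangle\ge0 .$$
Since $\mathcal A\ne0$, $\{U=0\}$ is a null set. So $\Delta U=g(x_0)\chi_{\{U>0\}}$ a.e., and $U(x_0)=0$.

**Step 2.** *Purpose: bound $w-U$ on $B_{2r}(x_0)$.* Since $w(x_0)=0$, for $r_0$ small we have $\frac12\langle\mathcal Ae,e\rangle=p(x_0)\le Cd^{2+\bar\sigma}$. As $\mathcal A\ge0$, $|\mathcal Ae|\le\|\mathcal A\|^{1/2}\langle\mathcal Ae,e\rangle^{1/2}\le Cd^{1+\bar\sigma/2}$. Writing $x-y_0=(x-x_0)+e$,
$$p(x)=\tfrac12\langle\mathcal A(x-x_0),x-x_0\rangle+\langle\mathcal Ae,x-x_0\rangle+\tfrac12\langle\mathcal Ae,e\rangle .$$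
Hence on $B_{2r}(x_0)$, using the Lipschitz bound on $g$ and $g\ge c>0$ on $\overline N$,
$$|w-U|\le|w-p|+\big|p-\tfrac12\langle\mathcal A(x-x_0),x-x_0\rangle\big|+C|g(x_0)-g(y_0)|r^2$$
$$\le C\big[(r+d)^{2+\bar\sigma}+r\,d^{1+\bar\sigma/2}+d^{2+\bar\sigma}+d\,r^2\big]\le Cr^{2+\beta}. \tag{2}$$
The last inequality uses $d\le2r^{1/(1+\kappa)}$, $r+d\le3r^{1/(1+\kappa)}$ and the exponents
$$\frac{2+\bar\sigma}{1+\kappa}=2+2\beta,\qquad1+\frac{1+\bar\sigma/2}{1+\kappa}=2+\beta,\qquad2+\frac1{1+\kappa}>2+\beta .$$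

**Step 3.** *Purpose: add the gradient.* Let $F(y)=r^{-2}(w-U)(x_0+ry)$ on $B_2$. Then $|F|\le Cr^\beta$ and $|\Delta F|\le C$. The interior estimate
$$|\nabla F(y)|\le C(n)\Big(t^{-1}\sup_{B_t(y)}|F|+t\sup_{B_t(y)}|\Delta F|\Big),\qquad y\in B_1,$$
with $t=r^{\beta/2}\le1$ gives $|\nabla F|\le Cr^{\beta/2}$ on $B_1$. Since $r\nabla(w-U)=r^2\nabla F$, we get $\|w-U\|^*_{C^1(B_r(x_0))}\le Cr^{2+\beta/2}=Cr^{2+\sigma}$. As $\sigma<1$ and $g\ge c>0$ on $\overline N$, the factor $g(x_0)^{1-\sigma}$ is bounded below, and the claim follows. $\blacksquare$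

The argument stops exactly at $\kappa=\bar\sigma/2$. If $r=d^{1+\kappa}$ with $\kappa\ge\bar\sigma/2$, the term $r\,d^{1+\bar\sigma/2}$ in (2) is at least $r^2$, and so is $d^{2+\bar\sigma}$; the bound says nothing beyond $O(r^2)$. At such scales the hypothesis at $y_0$ has nothing more to give: it only says that near $x_0$, on a ball of radius comparable to $d$, the rescaled solution lies within $Cd^{\bar\sigma}$ of a fixed polynomial. What happens inside that ball at much smaller scales is unconstrained.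

## 6. Isolated blocks and the role of convexity

This suggests how to build a counterexample. Put disjoint balls $B_{d_k}(\xi_k)$, shrinking to $0$, and in each of them a rescaled solution $d_k^2W^k((x-\xi_k)/d_k)$, where $W^k$ solves the equation with right-hand side $1$ in $B_1\subset\mathbb R^3$ and is within $C\delta_k$ of $p_0=\frac14(x_1^2+x_2^2)$, with $\delta_k$ extremely small. Glue with cutoffs. Then $0$ is a singular point where $w-p_0$ vanishes to infinite order. Two things are needed of a block.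

* It has no singular points, so that the hypothesis is tested only at $0$.
* It has a free boundary point and a scale $r$ at which every global solution is farther than $r^2\omega_A(r)$ away, with $A$ independent of the block.

The second requirement will come from convexity. Suppose $W$ is even, $0$ is a free boundary point, and $U$ is a global solution with $|W-U|\le\varepsilon$ on $B_r$. The convex set $\{U\le\varepsilon\}\cap B_r$ contains the contact set of $W$ in $B_r$. If it contained a ball of radius $C\sqrt\varepsilon$, evenness and convexity would produce a ball of that radius around $0$ on which $W\le4\varepsilon$, against nondegeneracy. So it is contained in a thin slab-like region, and the contact set of $W$ in $B_{r/2}$ has volume at most $C\sqrt\varepsilon\,r^2$ in $\mathbb R^3$. With $\varepsilon=r^{2+\sigma}$ this is $Cr^{3+\sigma/2}$. So it suffices to find an even solution with a singular point at $0$ whose contact set loses density more slowly than any prescribed power.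

The mechanism for slow decay is that a contact set in $\mathbb R^3$ squeezed along a line has a large Newtonian energy compared with its volume, by a logarithmic factor $L=\log(1/\delta)$. This will show that the tails $F_j=\int_{K\cap B_{2^{-j}}}|y|^{-3}dy$ lose at most a fraction $C/L$ from one dyadic scale to the next, so $F_j\ge2\delta e^{-Cj/L}$. The excluded exponents $\sigma$ are those above a multiple of $1/L$, and $L\to\infty$ as $\delta\to0$. The mechanism needs a line of codimension two, hence $n\ge3$.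

Notation in $\mathbb R^3$: $x=(x',z)$, $\rho=|x'|$, $p_0=\frac14\rho^2$; "the axis" is $\{\rho=0\}$, and $(0,z)$ is its point at height $z$. Universal positive constants are $C,c$ unless otherwise indicated; $\delta\in(0,\delta_0)$ with $\delta_0$ universal and small (decreased finitely often); $L=\log(1/\delta)$.

## 7. Newtonian energy of a set near a line

**Lemma 2 (energy lemma).** If $E\subset\{\rho\le\varrho,\ z\in J\}\subset\mathbb R^3$ is measurable, $J$ an interval of length $\ell\ge\varrho$, then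
$$\iint_{E\times E}\frac{dx\,dy}{|x-y|}\ge\frac{|E|^2}{6\ell}\log\frac\ell\varrho .$$

Using only $|x-y|\le\ell+2\varrho\le3\ell$ one gets $|E|^2/(3\ell)$; the point of the lemma is the logarithm.

*Proof.* Let $t\in[\varrho,\ell]$. Divide $J$ into $\lceil\ell/t\rceil\le2\ell/t$ intervals of length at most $t$, and let $E_i$ be the part of $E$ with $z$ in the $i$-th one. By Cauchy–Schwarz, $\sum|E_i|^2\ge|E|^2t/(2\ell)$. Two points in a common $E_i$ have distance at most $t+2\varrho\le3t$. So $M(\tau)=|\{(x,y)\in E\times E:|x-y|\le\tau\}|$ satisfies $M(\tau)\ge|E|^2\tau/(6\ell)$ for $\tau=3t\in[3\varrho,3\ell]$. Since $|x-y|^{-1}=\int_{|x-y|}^\infty\tau^{-2}d\tau$,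
$$\iint_{E\times E}\frac{dx\,dy}{|x-y|}=\int_0^\infty M(\tau)\tau^{-2}d\tau\ge\frac{|E|^2}{6\ell}\int_{3\varrho}^{3\ell}\frac{d\tau}\tau=\frac{|E|^2}{6\ell}\log\frac\ell\varrho.\qquad\square$$

## 8. A one-parameter family of solutions with contact set near the axis

Let
$$H=-(z^2-\tfrac12\rho^2)+16\big(z^4-3z^2\rho^2+\tfrac38\rho^4\big),\qquad h(z)=H(0,z)=16z^4-z^2 .$$
From $\Delta z^2=2$, $\Delta\rho^2=4$, $\Delta z^4=12z^2$, $\Delta(z^2\rho^2)=2\rho^2+4z^2$, $\Delta\rho^4=16\rho^2$ one checks that $H$ is harmonic. The minimum of $h$ is $-\frac1{64}$, at $z^2=\frac1{32}$, and $H=h(z)+\rho^2(\frac12-48z^2+6\rho^2)$. For $s\in I=[-\frac1{100},\frac1{100}]$ put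
$$P_s=p_0+\delta(H+s),\qquad\Delta P_s=1 .$$
On the axis $P_s=\delta(h+s)$. The quadratic part of $H$ pushes $P_s$ down along the axis near $0$, and the quartic part pushes it up again, so the contact set will stay inside.

Let $W_s\ge0$ solve $\Delta W_s=\chi_{\{W_s>0\}}$ in $B_1$ with $W_s=P_s$ on $\partial B_1$, where $P_s>0$ by Step 1. It is the minimizer of $\int\frac12|\nabla v|^2+v$ over $v\ge0$ with these boundary values. It is the unique solution: if $W,\widetilde W$ are two, then on $\{W>\widetilde W\}$ we have $\Delta(W-\widetilde W)=1-\chi_{\{\widetilde W>0\}}\ge0$ with zero boundary values, so this set is empty, and likewise with the roles exchanged. As $\Delta W_s$ is bounded and the data are smooth, $W_s\in C^1(\overline{B_1})$. Let $K_s=\{W_s=0\}$.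

**Step 1.** *Purpose: locate $K_s$.* $\Delta(W_s-P_s)=-\chi_{K_s}\le0$ and $W_s-P_s=0$ on $\partial B_1$, so $W_s\ge P_s$. On $\overline B_1$, since $z^2\le1$ and $48\delta\le\frac1{20}$ for $\delta\le\frac1{960}$,
$$P_s\ge\tfrac15\rho^2+\delta(h(z)+s). \tag{3}$$
If $z^2\ge\frac1{12}$, then $h=z^2(16z^2-1)\ge\frac1{12}\cdot\frac13=\frac1{36}>\frac1{100}$, so $P_s>0$. If $P_s\le0$, then $\rho^2\le5\delta(\frac1{64}+\frac1{100})\le\delta$. Hence
$$K_s\subset\{P_s\le0\}\subset\{z^2<\tfrac1{12},\ \rho^2\le\delta\}\subset B_{1/3},\qquad W_s\ge P_s>0\ \text{ on }\overline B_1\setminus B_{1/3}. \tag{4}$$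

**Step 2.** *Purpose: represent $W_s$ by a potential.* Let $G(x,y)$ be the Green function of $B_1$. Then
$$W_s=P_s+G_s,\quad G_s(x)=\int_{K_s}G(x,y)\,dy,\qquad0\le G_s\le\delta(\tfrac1{64}-s)\le\delta\ \text{ in }B_1 . \tag{5}$$
Indeed, on $K_s$ we have $G_s=-P_s\le\delta(\frac1{64}-s)$ by (3); off $K_s$, $G_s$ is harmonic and vanishes on $\partial B_1$. The maximum principle gives (5).

**Step 3.** *Purpose: compare different $s$.* If $s<s'$, then
$$W_s\le W_{s'}\le W_s+\delta(s'-s). \tag{6}$$
On $\{W_s>W_{s'}\}$ the difference $W_s-W_{s'}$ is subharmonic, because $\Delta W_s=1$ there. Where $W_{s'}-W_s-\delta(s'-s)>0$ we have $W_{s'}>0$, so this function is subharmonic there too. Both are $\le0$ on $\partial B_1$, so neither is positive anywhere.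

**Step 4.** *Purpose: record the symmetry.* The data are invariant under $O(2)$ acting on $x'$ and under $z\mapsto-z$. By uniqueness so is $W_s$; in particular $W_s(-x)=W_s(x)$.

**Step 5.** *Purpose: gain a logarithm in the volume.* We claim
$$|K_s|\le C\delta/L. \tag{7}$$
For $x,y\in B_{1/3}$,
$$4\pi G(x,y)\ge\frac1{|x-y|}-\frac1{1-|x||y|}\ge\frac1{|x-y|}-\frac98\ge\frac1{4|x-y|},$$
because $|x-y|\le\frac23$ gives $\frac98\le\frac34|x-y|^{-1}$. Apply Lemma 2 with $E=K_s$, $\varrho=\sqrt\delta$, $J=[-\frac12,\frac12]$, and use (5): $c|K_s|^2L\le\int_{K_s}G_s\le\delta|K_s|$.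

**Step 6.** *Purpose: second derivatives.* $W_s\le C$ on $B_1$, so by (F1)
$$|D^2W_s|\le C\quad\text{in }B_{3/4}. \tag{8}$$

**Step 7.** *Purpose: find a parameter at which $0$ is a singular point.* First, $W_s(0)=0$ for $s=-0.008$. Let $D=\{|z|<a,\ \rho<\frac1{10}\}$ with $a^2=\frac1{32}$.

* If $|z|=a$ and $\rho\le\frac1{10}$, then $H=-\frac1{64}-\rho^2(1-6\rho^2)\le-\frac1{64}$, and by (5) $W_s\le p_0+\delta(H+s)+\delta(\frac1{64}-s)\le p_0$.
* If $\rho=\frac1{10}$ and $|z|\le a$, then $h\le0$, so $H+s\le0.01(0.5+0.06)-0.008=-0.0024$. As $K_s\subset\{\rho\le\sqrt\delta\}$ is at distance at least $\frac1{20}$, (7) gives $G_s\le C|K_s|\le C\delta/L$. So $W_s\le p_0+\delta(-0.0024+C/L)\le p_0$ for $\delta$ small.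

So $W_s\le p_0$ on $\partial D$. In $D\cap\{W_s>0\}$ the function $W_s-p_0$ is harmonic, and it is $\le0$ on the boundary of this set (where $W_s=0$ it equals $-p_0$). Hence $W_s\le p_0$ in $D$ and $W_s(0)=0$.

For $s>0$, $W_s(0)\ge P_s(0)=\delta s>0$. Set $s^*=\sup\{s\in I:W_s(0)=0\}\in[-0.008,0]$. By (6), $W_s(0)=0$ for all $s\in I$ with $s\le s^*$. Next, $0\in\partial\{W_{s^*}>0\}$: if $W_{s^*}=0$ in some $B_\varepsilon$, then $W_s\le\delta(s-s^*)$ in $B_\varepsilon$ for $s>s^*$. For $s$ slightly above $s^*$ this is less than $(\varepsilon/2)^2/6$, so (F2) on $\partial B_{\varepsilon/2}$ shows $0\notin\overline{\{W_s>0\}}$, hence $W_s(0)=0$, against the definition of $s^*$. Finally, blow-ups of $W_{s^*}$ at $0$ are even, so none is $\frac12(x\cdot e)_+^2$. By (F3), $0$ is a singular point of $W_{s^*}$.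

## 9. The contact set at the critical parameter thins out slowly

Write $W=W_{s^*}$, $K=K_{s^*}$ and
$$v_i=\int_{K\cap(B_{2^{-i}}\setminus B_{2^{-i-1}})}\frac{dy}{|y|^3},\qquad F_j=\sum_{i\ge j}v_i=\int_{K\cap B_{2^{-j}}}\frac{dy}{|y|^3}.$$
Here $v_0=0$, since $K\subset B_{1/3}$.

**Proposition 1.** There is a universal $C_2$ such that for $\delta$ small, $F_1<\infty$ and $F_j\ge2\delta\,e^{-4C_2j/L}$ for all $j\ge1$.

*Proof.*

**Step 1.** *Purpose: show that $K$ is slender at every scale.* On $B_1$, $|W-p_0|\le\delta|H+s^*|+G_{s^*}\le C\delta$. By (F4) with $n=3$, $\int_{\partial B_r}(W-p_0)^2\le C\delta^2r^6$ for $r<1$. The function $(p_0-W)_+$ is subharmonic, as $\Delta(p_0-W)=\chi_K\ge0$. The function $(W-p_0)_+$ is subharmonic, because where it is positive $W>0$ and $\Delta(W-p_0)=0$. So $|W-p_0|$ is subharmonic. For $0<|x|\le\frac12$, the mean value inequality on $B_{|x|/2}(x)\subset B_{3|x|/2}\subset B_1$ and Cauchy–Schwarz give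
$$|W-p_0|(x)\le C\Big(|x|^{-3}\int_0^{3|x|/2}\!\!\int_{\partial B_r}(W-p_0)^2\,dr\Big)^{1/2}\le C\big(|x|^{-3}\delta^2|x|^7\big)^{1/2}=C\delta|x|^2 .$$
Since $W=0$ on $K$ and $p_0=0$ on the axis,
$$\rho\le C\sqrt\delta\,|x|\ \text{ on }K,\qquad|K\cap B_t|\le C\delta t^3\ (t\le1),\qquad0\le W(0,z)\le C\delta z^2\ (|z|\le\tfrac12). \tag{9}$$
In particular $v_i\le8^{i+1}|K\cap B_{2^{-i}}|\le C\delta$. With $\cos\theta=z/|y|$ we have $1\le3\cos^2\theta-1\le2$ on $K\setminus\{0\}$ for $\delta$ small.

**Step 2.** *Purpose: expand $W$ at scale $r=2^{-j}$, separating near and far parts of $K$.* Let $u(x)=\frac1{4\pi}\int_K\frac{dy}{|x-y|}$, and let $v$ be harmonic in $B_1$ with $v=u$ on $\partial B_1$. Then $G_{s^*}=u-v$, so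
$$W=p_0+\delta\Phi+u,\qquad\Phi=H+s^*-v/\delta .$$
Since $\partial B_1$ is at distance at least $\frac23$ from $K$, $0\le v\le C|K|\le C\delta/L$. So $\Phi$ is harmonic, even, axisymmetric, $|\Phi|\le C$, and $\Phi_{zz}(0)=-2+O(1/L)$.

Fix $j\ge1$, $r=2^{-j}$, and write $u=u_{in}+u_{out}$, the potentials of $K\cap B_{2r}$ and $K\setminus B_{2r}$. For $|x|\le r$, $|y|\ge2r$,
$$\frac1{|x-y|}=\sum_{l\ge0}|x|^l|y|^{-l-1}P_l(\cos\alpha),$$
with $P_l$ the Legendre polynomials and $\alpha$ the angle between $x$ and $y$. The odd terms integrate to $0$ over $K\setminus B_{2r}$, because $K=-K$. The $l=2$ term integrates to an axisymmetric harmonic quadratic form, hence to a multiple of $z^2-\frac12\rho^2$; its value at $x=e_3$, where $P_2(\cos\theta)=\frac12(3\cos^2\theta-1)$, gives the factor $\frac1{4\pi}\int\frac{3\cos^2\theta-1}{2|y|^3}dy$. The terms with $l\ge4$ sum to at most $2|x|^4|y|^{-5}$. In the same way $\Phi=\Phi(0)+\frac12\Phi_{zz}(0)(z^2-\frac12\rho^2)+O(|x|^4)$ for $|x|\le\frac12$. The constant terms are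 fixed by $W(0)=0$. The result is, for $|x|\le r$,
$$W(x)=p_0(x)-u_{in}(0)+u_{in}(x)+\tfrac12q_j\big(z^2-\tfrac12\rho^2\big)+E_j(x), \tag{10}$$
$$q_j=\delta\Phi_{zz}(0)+\frac1{4\pi}\int_{K\setminus B_{2r}}\frac{3\cos^2\theta-1}{|y|^3}\,dy, \tag{11}$$
$$|E_j|\le C\Big(\delta r^4+r^4\!\int_{K\setminus B_{2r}}\frac{dy}{|y|^5}\Big)\le Cr^2S_j,\qquad S_j:=4^{-j}\delta+\sum_{0\le i<j}4^{-(j-i)}v_i . \tag{12}$$
For (12): $r^4\delta=r^2\,4^{-j}\delta$, and on the $i$-th shell $|y|^{-2}\le4^{i+1}$, so that shell contributes at most $r^4\,4^{i+1}v_i=4r^2\,4^{-(j-i)}v_i$. Since $v_i\le C\delta$, also $S_j\le C\delta$.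

**Step 3.** *Purpose: show $F_0<\infty$.* By $3\cos^2\theta-1\ge1$ on $K$, $q_j$ is nondecreasing in $j$. Summing over shells and using (9), $u_{in}(0)\le C\sum_{i\ge j-1}2^i\,\delta\,8^{-i}\le C\delta r^2$. Take $x=(0,r)$ in (10). With $W(0,r)\le C\delta r^2$ and $u_{in}\ge0$,
$$\tfrac12q_jr^2\le C\delta r^2+u_{in}(0)+Cr^2S_j\le C\delta r^2 .$$
So $q_j\le C\delta$ for all $j$. By (11), $\frac1{4\pi}\int_{K\setminus B_{2r}}|y|^{-3}dy\le q_j-\delta\Phi_{zz}(0)\le C\delta$, and letting $j\to\infty$, $F_0\le C\delta<\infty$. Consequently $v_j,F_j\to0$, then $S_j\to0$, and $q_\infty=\lim q_j$ exists.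

**Step 4.** *Purpose: show $q_\infty\ge0$; this is where $W\ge0$ forces enough contact.* For a set $E$ of finite measure, $\int_E\frac{dy}{|x-y|}\le\int_{B_T}\frac{dy}{|y|}=2\pi T^2$ with $|B_T|=|E|$. So $u_{in}\le C|K\cap B_{2r}|^{2/3}$, and $|K\cap B_{2r}|\le8r^3F_{j-1}$. At $x=(0,r)$, from $W\ge0$ and $u_{in}(0)\ge0$,
$$\tfrac12q_jr^2\ge-u_{in}(0,r)-Cr^2S_j\ge-Cr^2\big(F_{j-1}^{2/3}+S_j\big).$$
Let $j\to\infty$ to get $q_\infty\ge0$. Therefore
$$q_j=q_\infty-\frac1{4\pi}\int_{K\cap B_{2r}}\frac{3\cos^2\theta-1}{|y|^3}\,dy\ge-\frac1{2\pi}F_{j-1}. \tag{13}$$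
Moreover $0\le q_\infty\le\delta(-2+C/L)+\frac1{2\pi}F_0$, so $F_1=F_0\ge2\delta$ for $\delta$ small. The downward push $-2\delta$ of $H$ along the axis has to be balanced by the contact set.

**Step 5.** *Purpose: bound the contact in one shell by the tail, with a gain $1/L$.* Let $x\in K\cap B_r$. Then $W(x)=0$ and $0\le z^2-\frac12\rho^2\le r^2$. We have $u_{in}(0)\le\frac1{4\pi}(2r)^2F_{j-1}$, and $F_{j-1}=F_j+v_{j-1}\le F_j+4S_j$, since $S_j$ contains the term $\frac14v_{j-1}$. With (10), $p_0\ge0$ and (13),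
$$u_{in}(x)\le u_{in}(0)+\tfrac12(q_j)_-r^2+|E_j|\le Cr^2(F_j+S_j).$$
Integrate over $E=K\cap(B_r\setminus B_{r/2})$. By (9), $E\subset\{\rho\le C\sqrt\delta\,r,\ |z|\le r\}$, so Lemma 2 with $\varrho=C\sqrt\delta\,r$, $\ell=2r$ gives, for $\delta$ small,
$$\int_Eu_{in}\ge\frac1{4\pi}\iint_{E\times E}\frac{dx\,dy}{|x-y|}\ge\frac{c|E|^2L}{r}.$$
Hence $|E|\le\frac CLr^3(F_j+S_j)$, and since $v_j\le8r^{-3}|E|$,
$$v_j\le\frac{C_2}L(F_j+S_j),\qquad j\ge1. \tag{14}$$

**Step 6.** *Purpose: iterate.* Let $\delta$ be so small that $L\ge4C_2$. We show $S_j\le F_j$ for all $j\ge1$. First, $S_1=\frac14\delta+\frac14v_0=\delta/4\le F_1$. If $S_j\le F_j$, then by (14) $v_j\le\frac{2C_2}LF_j\le\frac12F_j$, so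
$$F_{j+1}=F_j-v_j\ge\Big(1-\frac{2C_2}L\Big)F_j\ge\tfrac12F_j ,\qquad S_{j+1}=\tfrac14(S_j+v_j)\le\tfrac38F_j\le F_{j+1}.$$
Since $1-t\ge e^{-2t}$ for $0\le t\le\frac12$,
$$F_j\ge2\delta\Big(1-\frac{2C_2}L\Big)^{j-1}\ge2\delta\,e^{-4C_2j/L}.\qquad\square$$

**Remark 1.** The function $W_{s^*}$ itself cannot serve as a block. Suppose $|W-P|\le C|x|^{2+\bar\sigma}$ near $0$ with a polynomial $P$ of degree at most $2$. As $W(0)=0$ and $\nabla W(0)=0$, $P$ is the blow-up at $0$. By uniqueness of the blow-up and $O(2)$-invariance, $P=a\rho^2+bz^2$ with $b\ge0$, and $|W-p_0|\le C\delta|x|^2$ gives $a\ge\frac18$ for $\delta$ small. On $K$ this yields $\rho^2\le C|x|^{2+\bar\sigma}$ near $0$, so $|K\cap B_t|\le Ct^{3+\bar\sigma}$ and $F_j\le C2^{-\bar\sigma j}$. If $4C_2/L<\bar\sigma\log2$, this contradicts Proposition 1 for large $j$. So for $\delta$ small (depending on $\bar\sigma$), $W_{s^*}\notin C^{2,\bar\sigma}(\{0\})$. Gluing rescaled copies of $W_{s^*}$ would put points into $\Sigma$ at which the hypothesis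 of the conjecture fails. The singular point has to be removed by a small change of $s$, after the bad scale has been found.

## 10. Convexity produces a bad scale for $W_{s^*}$

For $n\ge3$ let $\widetilde W_s(x,y)=W_s(x)$, $x\in B_1\subset\mathbb R^3$, $y\in\mathbb R^{n-3}$. It solves the equation with right-hand side $\chi_{\{\widetilde W_s>0\}}$. Put $A=8(2+8C_2)$.

**Proposition 2.** There is $\delta_1(n)>0$ such that for every $\delta<\delta_1$ there is $r_\delta\in(0,\frac14]$ such that every global solution $U$ with $U(0)=0$ satisfies $\sup_{B_{r_\delta}}|\widetilde W_{s^*}-U|>r_\delta^2\,\omega_A(r_\delta)$.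

*Proof.*

**Step 1.** *Purpose: good approximation makes $K$ small.* We claim: if $U$ is a global solution with $U(0)=0$ and $\sup_{B_r}|\widetilde W_{s^*}-U|\le\varepsilon$ for some $r\le\frac14$, $\varepsilon>0$, then $|K\cap B^3_{r/2}|\le C(n)\sqrt\varepsilon\,r^2$, where $B^3$ denotes balls in $\mathbb R^3$.

By Lemma 1, the set $V=\{U\le\varepsilon\}\cap B_r$ is convex, and it contains $\{\widetilde W_{s^*}=0\}\cap B_r$. Suppose $V\supset B_\tau(y)$ with $\tau=3\sqrt{n\varepsilon}$. Then $\widetilde W_{s^*}\le2\varepsilon$ on $B_\tau(y)$, and by evenness also on $B_\tau(-y)\subset B_r$. So $U\le3\varepsilon$ on $B_\tau(\pm y)$. Every $x\in B_\tau(0)$ is the midpoint of $x\pm y$, so $B_\tau(0)\subset B_r$ and, by convexity, $U\le3\varepsilon$ on $B_\tau(0)$. Hence $\widetilde W_{s^*}\le4\varepsilon$ on $B_\tau(0)$. As $\tau^2/(2n)=\frac92\varepsilon$, for $\tau'<\tau$ close to $\tau$ we get $\widetilde W_{s^*}\le4\varepsilon<\tau'^2/(2n)$ on $\partial B_{\tau'}$. This contradicts (F2), because $0\in\overline{\{\widetilde W_{s^*}>0\}}$.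 So $V$ contains no ball of radius $\tau$.

If $V$ has empty interior, $|V|=0$ since $V$ is convex. Otherwise John's theorem gives an ellipsoid $\mathcal E\subset\overline V$ with $V$ contained in its $n$-fold dilate about its center. All semi-axes are at most $r$. One is less than $\tau$: otherwise $\overline V$ would contain a closed ball of radius $\tau$, and the open ball would lie in the interior of $\overline V$, which is the interior of the convex set $V$. So $|V|\le C(n)\tau r^{n-1}$. Since $(K\cap B^3_{r/2})\times B^{n-3}_{r/2}\subset V$ (for $n=3$ the second factor is absent), dividing by $c(n)r^{n-3}$ gives the claim.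

**Step 2.** *Purpose: compare with Proposition 1 at $j\approx L^2$.* Let $j=\lceil L^2\rceil$; for $\delta$ small, $3\le j\le2L^2$. Suppose that for every $r=2^{1-i}$, $i\ge j$, some global solution $U$ with $U(0)=0$ satisfies $\sup_{B_r}|\widetilde W_{s^*}-U|\le r^2\omega_A(r)$. By Step 1 with $\varepsilon=r^2\omega_A(r)$, $|K\cap B_{2^{-i}}|\le C(n)r^3\omega_A(r)^{1/2}$, so
$$v_i\le8^{i+1}|K\cap B_{2^{-i}}|\le C(n)\,\omega_A(2^{1-i})^{1/2}\le C(n)e^{-\frac A4\sqrt i},$$
because $(i-1)\log2\ge i/4$ for $i\ge2$. Hence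
$$F_j\le C(n)e^{-\frac A8\sqrt j}\sum_{i\ge1}e^{-\frac A8\sqrt i}\le C(n)e^{-\frac A8L}=C(n)e^{-2L-8C_2L}.$$
Proposition 1 with $\delta=e^{-L}$ and $j\le2L^2$ gives $F_j\ge2e^{-L-8C_2L}$. For $\delta$ small, depending on $n$, this is a contradiction. So some $r_\delta=2^{1-i}$, $i\ge j$, has the required property. $\square$

## 11. Almost every parameter gives a solution without singular points

**Lemma 3.** Let $\delta\in(0,\delta_0)$. For a.e. $s\in I$, $W_s$ has no singular points.

*Proof.* Here $\delta$ is fixed; we write $W=W_s$ as long as $s$ is fixed.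

**Step 1.** *Purpose: monotonicity in $\rho$, with control of $\partial_zW$.* Let $D=\{x_1>0\}\cap B_{1/2}\cap\{W>0\}$, $f=\partial_1W$, $\Theta=z\,\partial_1W-x_1\,\partial_zW$. These are a translation and a rotation derivative of a function with Laplacian $1$, so they are harmonic in $D$, and they are continuous on $\overline D$. They vanish on $\partial\{W>0\}$, where $\nabla W=0$, and on $\{x_1=0\}$, since $W$ is even in $x_1$.

For the values on $\partial B_{1/2}\cap\{x_1\ge0\}$, let $Q$ be an axisymmetric function, $C^2$ near the point considered. Differentiating $x_1\partial_2Q=x_2\partial_1Q$ in $x_2$ and setting $x'=(\rho,0)$ gives $\partial_\rho Q=\rho\,\partial_{22}Q(\rho,0,z)$. So at a general point with $\rho>0$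
$$\partial_1Q=\tfrac{x_1}\rho\,\partial_\rho Q=x_1\,\partial_{22}Q(\rho,0,z),\qquad|\partial_1Q|\le|x_1|\sup_{\partial B_{|x|}}|D^2Q| ,$$
and at $\rho=0$ both sides of the inequality vanish. Now $G_s$ is harmonic in $B_1\setminus\overline B_{1/3}$ with $0\le G_s\le\delta$, so $|\nabla G_s|+|D^2G_s|\le C\delta$ on $\partial B_{1/2}$. With $Q=\delta H+G_s$,
$$f=\tfrac12x_1+\partial_1(\delta H+G_s)\ge(\tfrac12-C\delta)x_1\ge\tfrac14x_1\qquad\text{on }\partial B_{1/2}\cap\{x_1\ge0\}.$$
With $Q=W$ we get $|z\,\partial_1W|\le Cx_1$ there, and $|x_1\partial_zW|\le Cx_1$ is clear. So $|\Theta|\le Cx_1\le C'f$ there. The maximum principle applied to $f$ and $C'f\pm\Theta$ in $D$ gives $f\ge0$ and $|\Theta|\le C'f$ in $D$. Since $x_1\partial_zW=z\,\partial_1W-\Theta$,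
$$x_1|\partial_zW|\le C\,\partial_1W\quad\text{in }\{x_1>0\}\cap B_{1/2} \tag{15}$$
(on $\{W=0\}$ both sides vanish). By rotation invariance $W$ is nondecreasing in $\rho$ in $B_{1/2}$. So from each point of $\{W>0\}\cap B_{1/2}$ one can move in a horizontal direction away from the axis, inside $\{W>0\}$, until $\partial B_{1/2}$. As $W>0$ on the connected set $B_1\setminus B_{1/3}$, the set $\{W>0\}\cap B_1$ is connected.

**Step 2.** *Purpose: exclude singular points off the axis.* Free boundary points lie in $B_{1/3}$. By rotation take $x_0=(\rho_0,0,z_0)$ with $\rho_0>0$. Near $x_0$ we have $\partial_2W=\frac{x_2}{x_1}\partial_1W$, so $|\partial_2W|\le\partial_1W$, and by (15) $|\partial_zW|\le C_{\rho_0}\partial_1W$. For $e=-e_1+a_2e_2+a_3e_3$ with $|a_2|\le\frac14$ and $C_{\rho_0}|a_3|\le\frac14$ this gives $\partial_eW\le-\frac12\partial_1W\le0$ near $x_0$. Since $W(x_0)=0$ and $W\ge0$, $W=0$ on a truncated cone with vertex $x_0$ and nonempty interior. The contact set has positive density at $x_0$, and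 $x_0$ is not singular.

**Step 3.** *Purpose: set up the points on the axis.* Let $x_\zeta=(0,0,\zeta)$ and consider the pairs $(\zeta,s)$ such that $x_\zeta$ is a singular point of $W_s$; then $|\zeta|<\frac13$. By uniqueness of the blow-up and $O(2)$-invariance the blow-up is $a\rho^2+bz^2$ with $a,b\ge0$, $4a+2b=1$. Call the pair type I if $b=0$ (then $a=\frac14$) and type II if $b>0$.

For $s_0<s_1$ in $I$ let $\tau=s_1-s_0$ and $u=W_{s_1}-W_{s_0}\ge0$. It is harmonic in the connected set $\{W_{s_0}>0\}\cap B_1\supset B_1\setminus\overline B_{1/3}$, because $W_{s_1}\ge W_{s_0}>0$ there, and $u=\delta\tau$ on $\partial B_1$. Comparison in $B_1\setminus B_{1/2}$ with $\delta\tau$ times the harmonic function equal to $1$ on $\partial B_1$ and $0$ on $\partial B_{1/2}$ gives $u\ge c\delta\tau$ on $\partial B_{3/4}$. By Harnack's inequality, for each compact $T\subset\{W_{s_0}>0\}\cap B_1$,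
$$u\ge c(s_0,T)\,\tau\ \text{ on }T,\qquad c(s_0,T)>0\ \text{ independent of }s_1. \tag{16}$$
We take $c(s_0,T)$ to be the largest such constant. (For $s_0=\frac1{100}$ there is no $s_1$; this single value of $s$ may be ignored.)

**Step 4.** *Purpose: prepare a cone with a slowly decaying harmonic function, for type I.* If an open connected set of $S^2$ with Lipschitz boundary has first Dirichlet eigenvalue $\mu$ and positive eigenfunction $\phi$, then $|x|^\gamma\phi(x/|x|)$ with $\gamma>0$, $\gamma(\gamma+1)=\mu$, is positive and harmonic in the cone over this set and vanishes on its boundary. Let $\Gamma_\theta=\{\rho>\theta|z|\}$ and let $\mu_\theta$ be the first Dirichlet eigenvalue of $S^2\cap\Gamma_\theta$. We show $\mu_\theta\to0$ as $\theta\to0$. In the polar angle $\vartheta$, $S^2\cap\Gamma_\theta=\{\vartheta_0<\vartheta<\pi-\vartheta_0\}$ with $\tan\vartheta_0=\theta$. Take the test function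
$$\psi=\min\Big\{1,\ \frac{2\log(\vartheta/\vartheta_0)}{\log(1/\vartheta_0)}\Big\}\quad(\vartheta_0\le\vartheta\le\tfrac\pi2),$$
reflected about $\vartheta=\frac\pi2$. It equals $1$ for $\sqrt{\vartheta_0}\le\vartheta\le\frac\pi2$. Then
$$\int_{S^2}|\nabla\psi|^2=4\pi\int_{\vartheta_0}^{\sqrt{\vartheta_0}}\frac{4\sin\vartheta\,d\vartheta}{\vartheta^2\log^2(1/\vartheta_0)}\le\frac{16\pi}{\log^2(1/\vartheta_0)}\int_{\vartheta_0}^{\sqrt{\vartheta_0}}\frac{d\vartheta}\vartheta=\frac{8\pi}{\log(1/\vartheta_0)}\to0,$$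
while $\int\psi^2\ge4\pi\cos\sqrt{\vartheta_0}\ge2\pi$ for small $\vartheta_0$. Fix $\theta$ with $\mu_\theta\le\frac34$. Then $\Gamma_\theta$ carries a positive harmonic function $\Psi$, continuous on $\overline\Gamma_\theta$, vanishing on $\partial\Gamma_\theta$, homogeneous of degree $\gamma\in(0,\frac12]$.

**Step 5.** *Purpose: type I pairs occupy a null set of $s$.* For a type I pair, (F3) gives $W_s(x_\zeta+x)=\frac14\rho^2+o(|x|^2)$, and $\rho\ge c_\theta|x|$ on $\Gamma_{\theta/2}$. So there is an integer $m\ge13$ with $W_s>0$ in $x_\zeta+(\Gamma_{\theta/2}\cap B_{2/m})$; note $B_{2/m}(x_\zeta)\subset B_{1/2}$, as $\frac13+\frac2{13}<\frac12$. Then $T=x_\zeta+(\overline\Gamma_\theta\cap\partial B_{1/m})$ is compact in $\{W_s>0\}$, and $c(s,T)\ge1/l$ for some $l\in\mathbb N$. Let $Z_{m,l}$ be the set of type I pairs for which $(m,l)$ works.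

Let $(\zeta_0,s_0),(\zeta_1,s_1)\in Z_{m,l}$, $s_0<s_1$, $r_1=|\zeta_1-\zeta_0|<1/m$. In $x_{\zeta_0}+(\Gamma_\theta\cap B_{1/m})$ the function $u$ is harmonic and nonnegative, and $u\ge\tau/l$ on the spherical part of the boundary, while $\Psi(\cdot-x_{\zeta_0})$ vanishes on the lateral part and is bounded on the spherical part. By comparison $u\ge c_{m,l}\,\tau\,\Psi(\cdot-x_{\zeta_0})$ with $c_{m,l}>0$. On the other hand, $W_{s_1}$ and its gradient vanish at $x_{\zeta_1}$, so (8) gives $u\le W_{s_1}\le C|x-x_{\zeta_1}|^2$ in $B_{1/2}$. At $x=x_{\zeta_0}+re_1$ with $r_1\le r<1/m$, $r>0$, we have $|x-x_{\zeta_1}|^2=r^2+r_1^2\le2r^2$, hence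
$$c_{m,l}\,\Psi(e_1)\,\tau\,r^\gamma\le Cr^2 .$$
If $r_1=0$, let $r\to0$ to get $\tau=0$, a contradiction. If $r_1>0$, take $r=r_1$: $\tau\le C_{m,l}r_1^{2-\gamma}\le C_{m,l}r_1^{3/2}$. So on $Z_{m,l}$, $s$ is a function of $\zeta$ with $|s_1-s_0|\le C_{m,l}|\zeta_1-\zeta_0|^{3/2}$ when $|\zeta_1-\zeta_0|<\frac1m$. Cover the range of $\zeta$ by at most $C/\epsilon$ intervals of length $\epsilon<\frac1m$. The corresponding values of $s$ have outer measure at most $C\epsilon^{-1}\cdot C_{m,l}\epsilon^{3/2}\to0$ as $\epsilon\to0$. The union over the countably many $(m,l)$ is null.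

**Step 6.** *Purpose: type II pairs give countably many $s$.* For a type II pair $W_s(x_\zeta+x)=a\rho^2+bz^2+o(|x|^2)$ with $b>0$. So there is $m\ge13$ such that in $B_{2/m}(x_\zeta)$ the set $K_s$ meets the axis only at $x_\zeta$, and $W_s>0$ in $x_\zeta+(\{z>\frac12\rho\}\cap B_{2/m})$. Let two pairs admit the same $m$, with $|\zeta_1-\zeta_0|<\frac1m$ and $s_0\le s_1$. Then $x_{\zeta_1}\in K_{s_1}\subset K_{s_0}$ by (6), so $\zeta_1=\zeta_0$. Hence for each $m$ only finitely many $\zeta$ occur.

For fixed $\zeta$ at most one $s$ occurs. Suppose $s_0<s_1$ both occur, and let $m$ be admissible for $(\zeta,s_0)$. The cone $\{z>0.6\rho\}$ strictly contains $\{z>\rho/\sqrt2\}$, which carries the positive harmonic function $2z^2-\rho^2$ of degree $2$ vanishing on its boundary. By strict monotonicity of the first Dirichlet eigenvalue, $\{z>0.6\rho\}$ carries a positive harmonic function vanishing on its boundary and homogeneous of some degree $\gamma''<2$. By (16) with $T=x_\zeta+(\{z\ge0.6\rho\}\cap\partial B_{1/m})$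 and the comparison of Step 5 in this cone, $u(x_\zeta+re_3)\ge cr^{\gamma''}$ with $c>0$ for $r<\frac1m$. But $u\le W_{s_1}\le Cr^2$ at that point, a contradiction as $r\to0$. So type II contributes countably many $s$.

Steps 2, 5 and 6 together prove the lemma. $\square$

## 12. Blocks without singular points but with a bad scale

**Proposition 3.** For every $n\ge3$ and $\delta<\delta_1(n)$ there are $s\in I$, a free boundary point $x^\delta\in\partial\{W_s>0\}$ with $|x^\delta|<\frac18$, and $r_\delta\in(0,\frac14]$ such that $W_s$ has no singular points and every global solution $U$ in $\mathbb R^n$ with $U(x^\delta,0)=0$ satisfies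
$$\sup_{B_{r_\delta}((x^\delta,0))}|\widetilde W_s-U|>r_\delta^2\,\omega_A(r_\delta).$$

*Proof.*

**Step 1.** *Purpose: move $s$ slightly below $s^*$ and keep a free boundary point near $0$.* Take $r_\delta$ from Proposition 2. By Lemma 3 and $s^*\ge-0.008>-\frac1{100}$, choose $s_i\uparrow s^*$, $s_i<s^*$, such that $W_{s_i}$ has no singular points. By (6), $W_{s_i}\to W_{s^*}$ uniformly, and $W_{s_i}(0)=0$. For each $\varepsilon>0$, $B_\varepsilon$ contains a free boundary point of $W_{s_i}$ for large $i$: otherwise, as $B_\varepsilon$ is connected and $W_{s_i}(0)=0$, $W_{s_i}\equiv0$ in $B_\varepsilon$ for infinitely many $i$, so $W_{s^*}\equiv0$ in $B_\varepsilon$, which is false since $0\in\partial\{W_{s^*}>0\}$. So we can choose $x_i\in\partial\{W_{s_i}>0\}$ with $x_i\to0$.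

**Step 2.** *Purpose: the bad scale survives, by compactness.* Suppose that for infinitely many $i$ some global solution $U_i$ with $U_i(x_i,0)=0$ satisfied $\sup_{B_{r_\delta}((x_i,0))}|\widetilde W_{s_i}-U_i|\le r_\delta^2\omega_A(r_\delta)$. By Lemma 1 a subsequence converges to a global solution $U$ with $U(0)=0$. Every point of the open ball $B_{r_\delta}(0)$ lies in $B_{r_\delta}((x_i,0))$ for large $i$, so $\sup_{B_{r_\delta}}|\widetilde W_{s^*}-U|\le r_\delta^2\omega_A(r_\delta)$, contradicting Proposition 2. So for large $i$ we may take $s=s_i$, $x^\delta=x_i$. $\square$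

## 13. Gluing the blocks along the axis in $\mathbb R^3$

We prove Theorem 1 for $n=3$. Let $\xi_k=(0,0,2^{-k})$, $d_k=2^{-k-3}$ ($k\ge1$). The balls $B_{d_k}(\xi_k)$ are disjoint and accumulate only at $0$. Choose $\delta_k\le\min\{e^{-1/d_k},\frac12\delta_1\}$, also below all universal thresholds, and let $W^k=W_{s_k}$, $x^k$, $r_k$ be given by Proposition 3 with $\delta=\delta_k$. Let $\eta(z)=e^{-1/z^2}$, $\eta(0)=0$. Let $\chi\in C_c^\infty(B_{3/4})$, $0\le\chi\le1$, $\chi=1$ on $B_{1/2}$, and $\chi_k=\chi((\cdot-\xi_k)/d_k)$. Define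
$$w=\Big(1-\sum_k\chi_k\Big)(p_0+\eta(z))+\sum_k\chi_k\,d_k^2\,W^k\Big(\frac{x-\xi_k}{d_k}\Big).$$

**Step 1.** *Purpose: find the contact set.* Clearly $w\ge0$. Off the balls $B_{3d_k/4}(\xi_k)$, $w=p_0+\eta$ vanishes only at $0$. In $B_{d_k}(\xi_k)$ we have $z>0$, so $p_0+\eta>0$ and $w=0$ exactly where $\chi_k=1$ and $W^k((\cdot-\xi_k)/d_k)=0$. Since $K^k:=\{W^k=0\}\subset B_{1/3}$, where $\chi=1$,
$$\{w=0\}=\{0\}\cup\bigcup_k(\xi_k+d_kK^k).$$

**Step 2.** *Purpose: define $g$ and the equation away from $0$.* As $\xi_k$ is on the axis, $d_k^2p_0((x-\xi_k)/d_k)=p_0(x)$. So in $B_{d_k}(\xi_k)$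
$$w=p_0+(1-\chi_k)\eta+\chi_kd_k^2\,\varphi_k\big(\tfrac{x-\xi_k}{d_k}\big),\qquad\varphi_k=W^k-p_0=\delta_k(H+s_k)+G^k, \tag{17}$$
where $G^k$ (the function $G_s$ of Section 8 for the $k$-th block) is harmonic in $B_1\setminus\overline B_{1/3}$ and $0\le G^k\le\delta_k$. Hence $|\varphi_k|\le C\delta_k$ in $B_1$, and $|D^i\varphi_k|\le C_i\delta_k$ on $B_{3/4}\setminus B_{1/2}$ by interior estimates. Thus $w$ is smooth off $\{0\}\cup\bigcup_k(\xi_k+d_k\overline B_{1/3})$. In $B_{d_k/2}(\xi_k)$ we have $w=d_k^2W^k((\cdot-\xi_k)/d_k)$, so $\Delta w=\chi_{\{w>0\}}$ there, and $\Delta w=1$ on $B_{d_k/2}(\xi_k)\setminus(\xi_k+d_k\overline B_{1/3})$. Put $g=1$ in $B_{d_k/2}(\xi_k)$ for all $k$, and $g=\Delta w$ elsewhere off $0$. The two definitions fit together smoothly, so $g\in C^\infty(\mathbb R^3\setminus\{0\})$, and $\Delta w=g\chi_{\{w>0\}}$ off $0$.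

**Step 3.** *Purpose: show that $g$ is smooth at $0$.* Off $\bigcup_kB_{3d_k/4}(\xi_k)$ we have $g-1=\eta''(z)$, and $|\eta^{(m+2)}(z)|\le C_{m,M}|z|^M\le C_{m,M}|x|^M$ near $0$. On the annulus $B_{3d_k/4}(\xi_k)\setminus B_{d_k/2}(\xi_k)$, (17) gives $g-1=\Delta\big[(1-\chi_k)\eta+\chi_kd_k^2\varphi_k((\cdot-\xi_k)/d_k)\big]$. By the Leibniz rule and $|D^i\chi_k|\le C_id_k^{-i}$, $d_k\le1$,
$$|D^m(g-1)|\le C_md_k^{-m-2}\sup_{i\le m+2,\ |t|\le2^{1-k}}|\eta^{(i)}(t)|+C_md_k^{-m}\delta_k=O(d_k^M)=O(|x|^M)\quad\forall M,$$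
because $\eta$ is flat at $0$, $2^{1-k}=16d_k$, $\delta_k\le e^{-1/d_k}$, and $|x|\ge\frac12\,2^{-k}\ge d_k$ there. On $B_{d_k/2}(\xi_k)$, $g-1=0$. So $g-1$ and all its derivatives are $O(|x|^M)$ at $0$ for all $M$. Set $g(0)=1$. By induction on the order, each derivative of $g-1$, extended by $0$, is continuous and differentiable at $0$ with derivative $0$. So $g\in C^\infty(\mathbb R^3)$.

**Step 4.** *Purpose: the equation holds across $0$.* Off $0$, $w$ is locally $C^{1,1}$, and $|D^2w|\le C$ a.e. near $0$: by (8) in $B_{d_k/2}(\xi_k)$, by (17) on the annuli, and trivially elsewhere. Any two points of a punctured ball around $0$ are joined in it by a path of length at most $C$ times their distance (the segment, or, if it contains $0$, a half-circle over it). So $\nabla w$ is Lipschitz on the punctured ball and extends continuously to $0$. As $w$ is continuous at $0$, it is $C^1$ there, and $w\in W^{2,\infty}$ near $0$. Hence $\Delta w=g\chi_{\{w>0\}}$ holds a.e. and in the sense of distributions. Take $\Omega=B_R(0)$,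 $R<\frac12$ so small that $|g-1|\le\frac12$ on $\overline\Omega$.

**Step 5.** *Purpose: identify $\Sigma$ and prove part 1.* By (17), $|w-p_0|\le\eta+Cd_k^2\delta_k$ on $B_{d_k}(\xi_k)$, where $|x|\ge d_k$, and $|w-p_0|=\eta$ off these balls. So $|w-p_0|\le C_M|x|^M$ in $\Omega$ for all $M$. Since $w(0)=0$ and $w=p_0>0$ on $\{z=0\}\setminus\{0\}$, $0$ is a free boundary point with blow-up $p_0$, i.e. $0\in\Sigma$. All other free boundary points lie on some $\xi_k+d_k\,\partial\{W^k>0\}$, near which $w$ is a rescaling of $W^k$. They are regular by Proposition 3 and (F3). So $\Sigma=\{0\}$, and part 1 holds.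

**Step 6.** *Purpose: prove part 2.* Let $x_k=\xi_k+d_kx^k\to0$ and $\varrho_k=d_kr_k\to0$. The $x_k$ are free boundary points. Since $|x^k|+r_k<\frac12$, $w=d_k^2W^k((\cdot-\xi_k)/d_k)$ on $B_{\varrho_k}(x_k)$, and $g(x_k)=1$. If $U$ is a global solution with $U(x_k)=0$, then $d_k^{-2}U(\xi_k+d_k\,\cdot)$ is a global solution vanishing at $x^k$. By Proposition 3,
$$\|w-U\|_{L^\infty(B_{\varrho_k}(x_k))}>d_k^2r_k^2\,\omega_A(r_k)\ge\varrho_k^2\,\omega_A(\varrho_k),$$
as $\omega_A$ is increasing and $\varrho_k\le r_k$. Since $\overline{B_{\varrho_k}(x_k)}\subset\Omega$ for large $k$, discarding finitely many $k$ gives part 2. This proves Theorem 1 for $n=3$.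

## 14. Adding variables: the counterexample for $n\ge4$

Choose the blocks $W^k$ by Proposition 3 for this $n$, and build $w_3,g_3$ in $B_R\subset\mathbb R^3$ as in Section 13. Set
$$\Omega=B_R\times(-1,1)^{n-3},\qquad w(x,y)=w_3(x),\qquad g(x,y)=g_3(x).$$
Then $\Delta w=g\chi_{\{w>0\}}$ and $\frac12\le g\le\frac32$. Blow-ups of $w$ are those of $w_3$, extended independently of $y$, so $\Sigma=\{0\}\times(-1,1)^{n-3}$. For $x_0=(0,y_0)\in\Sigma$,
$$\big|w(x,y)-\tfrac14(x_1^2+x_2^2)\big|\le C_M|x|^M\le C_M|(x,y)-x_0|^M ,$$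
so part 1 holds. For part 2 use the points $(x_k,0)$ and the radii $\varrho_k$. The ball $B_{\varrho_k}((x_k,0))\subset\mathbb R^n$ projects into $B_{\varrho_k}(x_k)\subset\mathbb R^3$, so on it $w(x,y)=d_k^2\,\widetilde W_{s_k}((x-\xi_k)/d_k,\,y/d_k)$. If $U$ is a global solution in $\mathbb R^n$ with $U(x_k,0)=0$, then $(x,y)\mapsto d_k^{-2}U(\xi_k+d_kx,\,d_ky)$ is one vanishing at $(x^k,0)$, and Proposition 3 in $\mathbb R^n$ gives the same lower bound as in Step 6 of Section 13. For large $k$ the closed balls lie in $\Omega$. This proves Theorem 1 for all $n\ge3$, and with it the conjecture, as stated for all $n\ge2$, is disproved. $\blacksquare$
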